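# Why the Hopf fibration of $S^7$ is not the foliation of least volume

## Great 3-spheres as the expected minimizer

Let $S^7\subset\mathbb R^8\cong\mathbb H^2$ be the round unit sphere. The Hopf fibration $S^3\to S^7\to S^4$ foliates it by the great 3-spheres $S^7\cap L$, where $L$ runs over the quaternionic lines of $\mathbb H^2$. All leaves are totally geodesic and the picture is homogeneous. Among all regular (smooth, nonsingular) oriented 3-dimensional foliations of $S^7$, does this one have the least volume? The first guess is yes. Before testing it we make "volume" precise.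

**Definition (volume of a foliation).** Let $\mathcal F$ be an oriented $k$-dimensional foliation of a Riemannian manifold $M^n$. Its Gauss map $\gamma_{\mathcal F}:M\to G_o(k,TM)$ sends $p$ to the oriented plane $T_p\mathcal F$ in the Grassmann bundle of oriented $k$-planes. The Levi-Civita connection splits each tangent space of $G_o(k,TM)$ orthogonally into a horizontal part, isometric to $T_pM$, and a vertical part, tangent to the fiber $G_o(k,T_pM)$. At a plane $P$ the vertical part is $\mathrm{Hom}(P,P^\perp)$ with $\langle A,B\rangle=\mathrm{tr}(A^TB)$. The volume $\mathrm{vol}(\mathcal F)$ is the mass of $\gamma_{\mathcal F}(M)$, counted with multiplicity. That is, it is the volume of $M$ in the metric pulled back by $\gamma_{\mathcal F}$.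

The fiber metric is also the one induced by the Plücker embedding, which sends $P$ with oriented orthonormal basis $U_1,\dots,U_k$ to the unit vector $U_1\wedge\dots\wedge U_k\in\Lambda^k\mathbb R^n$. Indeed, moving $P$ with velocity $A\in\mathrm{Hom}(P,P^\perp)$ changes this vector by $\sum_aU_1\wedge\dots\wedge AU_a\wedge\dots\wedge U_k$, and the square of the norm of this sum is $\sum_a|AU_a|^2$.

Let $P=T\mathcal F$. The horizontal part of $d\gamma_{\mathcal F}(X)$ is $X$. In a parallel trivialization along a curve with velocity $X$, the plane moves with velocity $A_XU=(\nabla_XU)^\perp$ for sections $U$ of $P$. So the pulled back metric is $\langle X,Y\rangle+\langle A_X,A_Y\rangle$ and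
$$\mathrm{vol}(\mathcal F)=\int_M\sqrt{\det(I+A^TA)}\;d\mathrm{vol}_M .\tag{1}$$

**Volume of the Hopf fibration.** Use left quaternionic lines; quaternionic conjugation is an isometry that exchanges left and right. Let $V=\mathrm{Im}\,\mathbb H$. The leaf through $x$ is $\{gx:|g|=1\}$, with tangent fields $x\mapsto ex$, $e\in V$, and $D_X(ex)=eX$. If $X$ is tangent to the leaf, then $eX\in\mathbb Hx$ has no component in $P^\perp$, so $A_X=0$. If $X\perp\mathbb Hx$, then $eX\perp\mathbb Hx$. Hence $A_X(ex)=eX$, and summing over $e=i,j,k$ gives $\langle A_X,A_Y\rangle=3\langle X,Y\rangle$. The pulled back metric is $1$ on three dimensions and $4$ on four, the density is $\sqrt{4^4}=16$, and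
$$\mathrm{vol}(\mathrm{Hopf})=16\cdot\tfrac{\pi^4}{3}=\tfrac{16}{3}\pi^4 .$$

**The guess on $S^3$.** The smallest analog is the Hopf foliation of $S^3\subset\mathbb C^2$ by circles. Here $A_X(ix)=iX$ for horizontal $X$, the density is $\sqrt{2^2}=2$, and the volume is $2\cdot2\pi^2=4\pi^2$. In this case the guess is right, and one can check it at once. Let $U$ be a unit vector field on $S^3$, and let $B:U^\perp\to U^\perp$, $BX=\nabla_XU$. Then $A$ is the $2\times3$ matrix $(\nabla_UU\mid B)$, and
$$\det(I+A^TA)=1+|A|^2+\sum(\text{$2\times2$ minors})^2\ge1+|B|^2+(\det B)^2\ge(1+\det B)^2,$$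
since $|B|^2\ge2\det B$. So $\mathrm{vol}\ge\int(1+\det B)$. Next,
$$\mathrm{div}\big(\nabla_UU-(\mathrm{div}\,U)U\big)=\mathrm{tr}\big((\nabla U)^2\big)-(\mathrm{div}\,U)^2+\mathrm{Ric}(U,U).$$
The endomorphism $\nabla U$ has image in $U^\perp$, so $(\mathrm{div}\,U)^2-\mathrm{tr}((\nabla U)^2)=(\mathrm{tr}B)^2-\mathrm{tr}B^2=2\det B$. Integration gives $\int2\det B=\int\mathrm{Ric}(U,U)=2\cdot2\pi^2$, hence $\mathrm{vol}\ge2\pi^2+2\pi^2=4\pi^2$.

**What is given on $S^7$.** Fix a great 2-sphere, and let $NS$ be the singular foliation by the great 3-spheres containing it; more precisely, its leaves are the corresponding hemispheres, bounded by the common 2-sphere. We take three facts from the source of the problem (Fabiano Brito and David L. Johnson, "Volume-minimizing foliations on spheres", arXiv:math/0402294 (2004)). (i) $NS$ minimizes volume among singular 3-dimensional foliations with that singular locus and limiting behavior. (ii) Its volume is a lower bound for all regular oriented 3-dimensional foliations of $S^7$. (iii)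 The Hopf fibration has exactly twice the volume of $NS$. The proof below uses none of these facts. They show only that a factor of $2$ is left open.

## Parallel 3-planes in stereographic coordinates

A second test compares Hopf with a foliation that is singular at one point only. We need the volume formula in conformal coordinates.

**Conformal volume formula.** Let $g=\mu^2|dy|^2$ on a domain of $\mathbb R^n$ and $\phi=\log\mu$. Then $\nabla^g_XU=D_XU+(X\phi)U+(U\phi)X-\langle X,U\rangle\nabla\phi$ with flat inner products and gradient. For $U\in P$ the term $(X\phi)U$ lies in $P$. So, with $A_XU=(D_XU)^\perp$,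
$$A^g_X=A_X+C_X,\qquad C_XU=(U\phi)X^\perp-\langle X,U\rangle(\nabla\phi)^\perp .\tag{2}$$
Rescaling the metric does not change the norm on $\mathrm{Hom}(P,P^\perp)$. Hence
$$\mathrm{vol}=\int\sqrt{\det\big(\mu^2I+(A+C)^T(A+C)\big)}\,dy .\tag{3}$$

**Definition (the foliation $\mathcal P$).** $\mathcal P$ is the foliation of $S^7\setminus\{\mathrm{pt}\}$ which in stereographic coordinates $\xi\in\mathbb R^7$ is the foliation by parallel affine oriented 3-planes. Its leaves are round 3-spheres, all tangent to one 3-plane at the singular point. Rotations of $\mathbb R^7$ are isometries of $S^7$, so $\mathcal P$ is unique up to isometries.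

To compare with $S^3$, take parallel $k$-planes in $\mathbb R^n=\mathbb R^k\oplus\mathbb R^m$. Write $\xi=(u,w)$ and $X=X_V+X_H$ accordingly. Here $\mu=2/(1+|\xi|^2)$, $\nabla\phi=-\mu\xi$, $A=0$, and $C_XU=-\mu(\langle u,U\rangle X_H-\langle X_V,U\rangle w)$. Therefore
$$\mu^2|X|^2+|C_X|^2=\mu^2\{(1+|w|^2)|X_V|^2+(1+|u|^2)|X_H|^2-2\langle u,X_V\rangle\langle w,X_H\rangle\}.$$
For $u,w\ne0$, split $X_V$ into parts orthogonal and parallel to $u$, and $X_H$ likewise with respect to $w$. The form in braces has eigenvalue $1+|w|^2$ on a $(k-1)$-dimensional space, eigenvalue $1+|u|^2$ on an $(m-1)$-dimensional space, and a $2\times2$ block of determinant $(1+|w|^2)(1+|u|^2)-|u|^2|w|^2=1+|\xi|^2$. Writing $u,w$ for the norms, the volume is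
$$2^n|S^{k-1}||S^{m-1}|\int_0^\infty\!\!\int_0^\infty u^{k-1}w^{m-1}(1+w^2)^{\frac{k-1}2}(1+u^2)^{\frac{m-1}2}(1+u^2+w^2)^{\frac12-n}\,dw\,du .$$

*Parallel lines on $S^3$* ($k=1$, $m=2$, $|S^0|=2$). With $a=1+u^2$ we have $\int_0^\infty w(a+w^2)^{-5/2}dw=\frac13a^{-3/2}$. The volume is $8\cdot2\cdot2\pi\int_0^\infty\frac13a^{-1}du=32\pi\cdot\frac{\pi}{6}=\frac{16}3\pi^2$, more than $4\pi^2$.

*Parallel 3-planes on $S^7$* ($k=3$, $m=4$). The volume is
$$\mathrm{vol}(\mathcal P)=128\cdot4\pi\cdot2\pi^2\int_0^\infty\!\!\int_0^\infty u^2w^3(1+w^2)(1+u^2)^{3/2}(1+u^2+w^2)^{-13/2}dw\,du .$$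
With $s=w^2$: $\int_0^\infty s(a+s)^{-13/2}ds=\frac4{99}a^{-9/2}$ and $\int_0^\infty s^2(a+s)^{-13/2}ds=\frac{16}{693}a^{-7/2}$. The double integral is
$$\tfrac12\int_0^\infty u^2\Big(\tfrac4{99}a^{-3}+\tfrac{16}{693}a^{-2}\Big)du=\tfrac12\Big(\tfrac4{99}\cdot\tfrac\pi{16}+\tfrac{16}{693}\cdot\tfrac\pi4\Big)=\tfrac{23\pi}{5544},$$
and $\mathrm{vol}(\mathcal P)=1024\pi^3\cdot\frac{23\pi}{5544}=\frac{2944}{693}\pi^4$. Since $\frac{16}3=\frac{3696}{693}$, this equals $\frac{184}{231}\mathrm{vol}(\mathrm{Hopf})$.

So on $S^7$, unlike $S^3$, the parallel foliation is cheaper than Hopf. It is singular at one point, so the guess is not yet refuted. But it is false, and $\mathcal P$ is the way to see this.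

**Theorem 1.** $\mathrm{vol}(\mathrm{Hopf})=\frac{16}{3}\pi^4$ and $\mathrm{vol}(\mathcal P)=\frac{2944}{693}\pi^4$. For every $\kappa>0$ there is a diffeomorphism $\varphi$ of $S^7$, isotopic to the identity, with $\mathrm{vol}(\varphi_*\mathrm{Hopf})<\mathrm{vol}(\mathcal P)+\kappa$. Hence
$$\inf_{\mathcal F\text{ regular}}\mathrm{vol}(\mathcal F)\le\tfrac{2944}{693}\pi^4=\tfrac{184}{231}\,\mathrm{vol}(\mathrm{Hopf})<\mathrm{vol}(\mathrm{Hopf}),$$
and the Hopf fibration does not minimize volume among regular oriented 3-dimensional foliations of $S^7$.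

**Theorem 2.** $\displaystyle\inf_{\varphi\in\mathrm{Diff}(S^7)}\mathrm{vol}(\varphi_*\mathrm{Hopf})\le\inf_{\psi\in\mathrm{Diff}(S^7)}\mathrm{vol}(\psi_*\mathcal P).$

With facts (ii) and (iii), $\frac12\mathrm{vol}(\mathrm{Hopf})\le\inf_{\mathcal F}\mathrm{vol}(\mathcal F)\le\frac{184}{231}\mathrm{vol}(\mathrm{Hopf})$. These notes do not determine the infimum. The two volumes in Theorem 1 are now computed; the rest is the construction of $\varphi$.

## The Hopf fibration in $\mathbb R^7$

**Step 1: the planes.** We need explicit spanning vectors. Write $x=(q,z)\in S^7\subset\mathbb H^2$, $q=t+v$ with $t$ real and $v\in V$, $n=(1,0)$, $\tau=1-t$. Stereographic projection from $n$ is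
$$\sigma(x)=\frac{(v,z)}{\tau}=(u,w)=y\in\mathbb R^7=V\oplus\mathbb H,\qquad1+|y|^2=1+\frac{1-t^2}{(1-t)^2}=\frac2\tau .$$
Let $\mathcal F_0=\sigma_*\mathrm{Hopf}$, with planes $P_0(y)$. Along the tangent vector $ex$ we have $eq=-\langle e,v\rangle+te+e\times v$, so $\dot t=-\langle e,v\rangle$, $\dot v=te+e\times v$, $\dot z=ez$. Differentiating $(v,z)/\tau$, we see that $P_0(y)$ is spanned by the vectors $(M_0e,Ne)$, $e\in V$, where
$$M_0e=\tau^{-1}\big(te+e\times v-\tau^{-1}\langle e,v\rangle v\big),\qquad Ne=\tau^{-1}\big(ez-\tau^{-1}\langle e,v\rangle z\big).\tag{4}$$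

**Step 2: behavior at infinity.** The inversion $\iota(y)=y/|y|^2$ has $d\iota_y=|y|^{-2}R_y$, where $R_y$ is the reflection in $y^\perp$. Since $|y|^2=(1+t)/(1-t)$, $\iota\sigma(x)=(v,z)/(1+t)$ is stereographic projection from $-n$. Let $Q$ be the plane field of the Hopf fibration in this chart. It is smooth on all of $\mathbb R^7$, and $Q(0)=V$ because the tangent plane at $n$ is $\{(e,0)\}$. Since $Q(\iota(y))=R_yP_0(y)$ and $R_y^2=I$,
$$P_0(y)=R_y\,Q(y/|y|^2),\qquad Q\text{ smooth},\quad Q(0)=V.\tag{5}$$
Consequently $P_0(\rho\eta)=R_\eta Q(\rho^{-1}\eta/|\eta|^2)\to R_\eta V$ as $\rho\to\infty$, with all derivatives, on compact subsets of $\mathbb R^7\setminus0$. Differentiating in $\eta$ at $|\eta|=1$ also gives $|dP_0|\le c/|y|$ for $|y|\ge1$. Finally, $R_\eta V\supset\{e\in V:e\perp\eta\}$, a space of dimension at least $2$.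

**Step 3: vertical volume.** Let $G=G_o(3,7)\subset\Lambda^3\mathbb R^7=\mathbb R^{35}$, a 12-dimensional manifold of unit decomposable 3-vectors.

**Definition (vertical volume).** For a $C^1$ map $h$ from a Riemannian 7-manifold to $G$ (or to a Euclidean space) let $J(h)=\sqrt{\det dh^Tdh}=|\Lambda^7dh|$. For a $C^1$ oriented 3-plane field $P$ on $\Omega\subset\mathbb R^7$, seen as a map $P:\Omega\to G$, the derivative in direction $X$ is $A_X$. The vertical volume over $\Omega$ is $\int_\Omega J(P)\,dy$.

Example: a constant plane field has vertical volume $0$. Vertical volume is the area of a parametrized map, so it does not depend on the parametrization and is invariant under homotheties of $\mathbb R^7$. For a diffeomorphism $\Psi$, the vertical volume of the image of a foliation with planes $P(y)$ over $\Psi(\Omega)$ is $\int_\Omega J(y\mapsto d\Psi_yP(y))\,dy$.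

A second example will matter. Let $Y=\{P\in G:\dim(P\cap V)\ge2\}$.

**Lemma 3.** Every $C^1$ map $g$ from a 7-manifold to $G$ with values in $Y$ has $J(g)\equiv0$. In particular $J(\eta\mapsto R_\eta V)=0$.

*Proof.* If $P\in Y$, then $P$ contains the orthogonal complement in $V$ of some unit vector $m\in V$. So $P=m^{\perp_V}\wedge c$, where $m^{\perp_V}$ is the unit 2-vector of that complement and $c$ is a unit vector of $\mathbb Rm\oplus\mathbb H$. Hence $Y$ is the smooth image of a compact manifold of dimension $2+4=6$. If $J(g)\ne0$ at a point, then some coordinate projection $\pi:\mathbb R^{35}\to\mathbb R^7$ makes $\pi g$ a local diffeomorphism there, so $\pi(Y)$ contains an open set. But $\pi(Y)$ is the smooth image of a 6-manifold and has measure $0$. $\square$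

**Lemma 4.** $\int_{\mathbb R^7}J(P_0)\,dy<\infty$.

*Proof.* For $1\le|\eta|\le2$, $s\in[0,1]$, the function $J(\eta\mapsto R_\eta Q(s\eta/|\eta|^2))$ is the norm of a tensor that depends smoothly on $(\eta,s)$. So it is Lipschitz in $s$, and at $s=0$ it vanishes by Lemma 3. Hence it is at most $cs$. Put $y=2^k\eta$, so that $s=2^{-k}$ by (5). By homothety invariance, $\int_{2^k\le|y|\le2^{k+1}}J(P_0)\,dy\le c\,2^{-k}$ for $k\ge0$. Sum over $k$ and add the ball $|y|\le1$. $\square$

## Dilation, and the price of the bubble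

The first approach one would try is to push Hopf towards $\mathcal P$ by conformal dilations $y\mapsto\delta y$, $\delta\to0$. Near $n$ the result looks like $\mathcal P$, by (5). All the rest of the Hopf fibration is squeezed into a small ball around $-n$, the "bubble". We compute exactly what the bubble costs, and we allow a preliminary change of $\mathcal F_0$ on a compact set.

Let $\Psi$ be a compactly supported diffeomorphism of $\mathbb R^7$, isotopic to the identity through such diffeomorphisms. Let $\mathcal F'=\Psi_*\mathcal F_0$, with planes $P'$ and vertical volume $\nu$. Let $\ell_0\ge1$ be such that $\mathcal F'=\mathcal F_0$ for $|y|\ge\ell_0$; so $\nu<\infty$ by Lemma 4. Let $\mathcal F_\delta$ be the foliation of $S^7$ that corresponds under $\sigma$ to the image of $\mathcal F'$ under $\eta=\delta y$, and put $\xi=\eta/|\eta|^2$.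

**Lemma 5.** (a) $\mathcal F_\delta=\varphi_*\mathrm{Hopf}$ with $\varphi\in\mathrm{Diff}(S^7)$ isotopic to the identity.
(b) There is $c$, independent of $r$, such that for $0<r<1$ the volume of $\mathcal F_\delta$ over $\{|\eta|<r\}$ has $\limsup_{\delta\to0}\le\nu+c\,r$.
(c) For $0<r<1$, on $|\xi|\le1/r$ the planes of $\mathcal F_\delta$ in the chart $\xi$ converge with all derivatives to the constant $V$.
(d) $\lim_{\delta\to0}\mathrm{vol}(\mathcal F_\delta)=\mathrm{vol}(\mathcal P)+\nu$.

*Proof.* (a) Dilations correspond to conformal diffeomorphisms of $S^7$ fixing $n$ (in the inverted chart they are again linear), and they are joined to the identity by varying $\delta$ from $1$. The map $\Psi$ extends by the identity near $n$ and is isotopic to the identity. So $\varphi$ is the composition of two such diffeomorphisms.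

(b) The purpose is to see which terms of (3) survive. The round metric is $4|d\eta|^2/(1+|\eta|^2)^2=\mu_\delta^2|dy|^2$ with
$$\mu_\delta=\frac{2\delta}{1+\delta^2|y|^2}\le2\delta,\qquad|\nabla\phi_\delta|\le2\delta^2|y|,\qquad|C|\le c\,\delta^2|y| .$$
Also $|A|\le c/|y|$ for $|y|\ge\ell_0$. Fix $\ell\ge\ell_0$. Below, $c$ is independent of $r$ and $\delta$.

*Region I, $|y|\le\ell$.* As $\delta\to0$, $\mu_\delta\to0$ and $C\to0$ uniformly, so the integrand in (3) tends uniformly to $J(P')$. The contribution tends to $\int_{|y|\le\ell}J(P')$.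

*Region II, $\ell\le|y|\le r/\delta$.* Put $B=A+C$. Since $\delta|y|<1$, $|C|\le c\,\delta^2|y|\le c/|y|$, so $|B|\le c/|y|$. Let $e_j$ denote the elementary symmetric functions of the eigenvalues. Then $\det(\mu^2I+B^TB)=\sum_{j=0}^7\mu^{2(7-j)}e_j(B^TB)$, and the integrand is at most $\sum_j\mu_\delta^{7-j}\sqrt{e_j(B^TB)}$. For $j\le6$ we have $\sqrt{e_j(B^TB)}\le c|B|^j$, and the term integrates to at most
$$c\,\delta^{7-j}\int_{|y|\le r/\delta}|y|^{-j}dy\le c\,r^{7-j}\le c\,r .$$
For $j=7$, expand $\Lambda^7(A+C)$. Every term except $\Lambda^7A$ contains a factor $C$, so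
$$\sqrt{\det B^TB}=|\Lambda^7B|\le J(P')+c|C|(|A|+|C|)^6\le J(P')+c\,\delta^2|y|^{-5},$$
and $\int_{|y|\le r/\delta}\delta^2|y|^{-5}dy\le c\,r^2$. Region II contributes at most $\int_{|y|\ge\ell}J(P')+c\,r$. Adding Regions I and II gives (b).

(c) On $|\eta|\ge r$ and for $\delta\le r/\ell_0$ we are where $\mathcal F'=\mathcal F_0$. By (5) the plane at $\eta$ is $P_0(\eta/\delta)=R_\eta Q(\delta\xi)$, so in the coordinate $\xi$ the planes are $Q(\delta\xi)$ (also at $\xi=0$). They converge to $Q(0)=V$.

(d) The coordinate $\xi$ is stereographic projection from $-n$, and the round metric is again $4|d\xi|^2/(1+|\xi|^2)^2$. By (c) and (3), the volume over $|\xi|\le1/r$ tends to the volume of $\mathcal P$ over $|\xi|\le1/r$, which is at most $\mathrm{vol}(\mathcal P)$. With (b), $\limsup\mathrm{vol}(\mathcal F_\delta)\le\mathrm{vol}(\mathcal P)+\nu+c\,r$ for all $r\in(0,1)$; let $r\to0$. Conversely, Region I and $\{|\xi|\le1/r\}$ give $\liminf\mathrm{vol}(\mathcal F_\delta)\ge\int_{|y|\le\ell}J(P')$ plus the volume of $\mathcal P$ over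 $|\xi|\le1/r$; let $\ell\to\infty$ and $r\to0$. $\square$

**The plain dilation fails.** Take $\Psi=\mathrm{id}$. The limit is $\mathrm{vol}(\mathcal P)+\nu_0$ with $\nu_0=\int J(P_0)$. To compare with $\mathrm{vol}(\mathrm{Hopf})$ we compute $\nu_0$. By (2) the flat $A$ equals $A^g-C$, which we evaluate on $S^7$ with the round metric $g$; here $\mu=\tau$, $\phi=\log(1-t)$, and $C_XU=(U\phi)X^\perp-g(X,U)(\nabla^g\phi)^\perp$. For $U=ex$ we get $U\phi=\langle e,v\rangle/\tau=\langle e,u\rangle$. Also $(\nabla^g\phi)^\perp=-\zeta/\tau$, where $\zeta=n-\bar qx$ is the projection of $n$ to $(\mathbb Hx)^\perp$ and $|\zeta|^2=1-|q|^2=|z|^2$. Hence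
$$A_{e'x}(ex)=-\tau^{-1}\langle e',e\rangle\zeta,\qquad A_X(ex)=(e-\langle e,u\rangle)X\quad(X\perp\mathbb Hx).$$
For $z\neq0$ use the $g$-orthonormal vectors $e'x$ and $X_h=h\zeta/|z|$, where $e'=i,j,k$ and $h=h_0+h_V\in\{1,i,j,k\}$. As $|w|=|z|/\tau$, the inner products are
$$\langle A_{e'x},A_{e''x}\rangle=|w|^2\langle e',e''\rangle,\quad\langle A_{X_h},A_{X_{h'}}\rangle=(3+|u|^2)\langle h,h'\rangle,\quad\langle A_{e'x},A_{X_h}\rangle=|w|\langle e',Dh\rangle,$$
with $Dh=h_V+h_0u$; for the last one, $-\tau^{-1}\langle\zeta,(e'-\langle e',u\rangle)h\zeta\rangle/|z|=-|w|\,\mathrm{Re}\big((e'-\langle e',u\rangle)h\big)$. Since $DD^T=I+uu^T$, the matrix $D^TD$ has eigenvalues $0,1,1,1+|u|^2$. The Schur complement gives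
$$\det A^TA=|w|^6\det\big((3+|u|^2)I_4-D^TD\big)=2|w|^6(3+|u|^2)(2+|u|^2)^2 .$$
Passing from $g$ to $dy$ multiplies $J$ by $\mu^7$. So $J(P_0)=128\sqrt2\,|w|^3(2+|u|^2)\sqrt{3+|u|^2}\,(1+|u|^2+|w|^2)^{-7}$. With $\int_0^\infty w^6(a+w^2)^{-7}dw=\frac12\frac{\Gamma(7/2)^2}{\Gamma(7)}a^{-7/2}=\frac{5\pi}{2048}a^{-7/2}$,
$$\nu_0=1024\sqrt2\,\pi^3\cdot\frac{5\pi}{2048}\int_0^\infty\frac{u^2(2+u^2)\sqrt{3+u^2}}{(1+u^2)^{7/2}}\,du\ \ge\ \frac{5\sqrt2}{2}\pi^4\int_0^\infty\frac{u^2\,du}{(1+u^2)^2}=\frac{5\sqrt2\,\pi}{8}\,\pi^4>2.7\,\pi^4 .$$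
Since $\mathrm{vol}(\mathcal P)>4.2\,\pi^4$, the limit exceeds $6.9\,\pi^4>\frac{16}3\pi^4$. Dilation alone makes things worse, and the obstruction is one number: the vertical volume of the bubble. By Lemma 5(a) and (d), Theorem 1 follows as soon as we can make $\nu$ arbitrarily small by a compactly supported $\Psi$. That is our task.

## Linear stretching and the weights of Plücker coordinates

Vertical volume is a 7-dimensional area in the 12-dimensional $G$. A linear map of $\mathbb R^7$ with widely different eigenvalues pushes most planes towards special ones. If the special ones form a set of dimension at most $6$, the area may collapse. We make this precise.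

**Step 1: basis and weights.** Fix $\theta\in(0,\pi/4)$ and the orthonormal basis of $V\oplus\mathbb H$ given by $b_1=i$, $b_2=j$, $b_3=k$ in $V$ and, in the summand $\mathbb H$,
$$b_4=-\sin\theta\,i+\cos\theta\,j,\quad b_5=k,\quad b_6=d:=\cos\theta\,i+\sin\theta\,j,\quad b_7=1 .$$
(The tilt $\theta$ will be explained later.) Let $p_K$, for $K\subset\{1,\dots,7\}$ with $|K|=3$, be the Plücker coordinates of planes in this basis, and let $\Sigma K$ be the sum of the elements of $K$. For $\lambda\ge1$ let $L_\lambda b_m=\lambda^{-m}b_m$. It acts on $G$ by normalizing $\Lambda^3L_\lambda$, which multiplies $p_K$ by $\lambda^{-\Sigma K}$. So coordinates with small $\Sigma K$ win.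

**Definition (good and bad planes).** $P\in G$ is good if $p_K(P)\ne0$ for some $K$ with $\Sigma K\le12$, and bad otherwise.

Examples: $V$ is good, since $p_{\{1,2,3\}}\ne0$. A plane contained in $\mathbb H$ is bad, since only $K\subset\{4,5,6,7\}$ can occur and then $\Sigma K\ge15$. Badness is a closed condition and is invariant under invertible diagonal maps. Moreover:
$$\textit{if the projection of }P\textit{ to }V\textit{ has rank}\ge2,\textit{ then }P\textit{ is good.}\tag{6}$$
Indeed, take two independent columns among the first three of a $3\times7$ matrix of $P$ and complete them by a third column. This gives $p_K\ne0$ with $\Sigma K\le2+3+7=12$.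

**Step 2: why the threshold is $12$.** Let $Z=\{P\in G:p_{K'}(P)=0\text{ whenever }\Sigma K'\ge13\}$. I claim that $Z$ lies in a finite union of smooth images of $\mathbb R^m$, $m\le6$. Let $j_1<j_2<j_3$ be the indices at which $\dim(P\cap\mathrm{span}(b_1,\dots,b_j))$ jumps. Choose $v_a\in P$ with last nonzero coordinate $1$ at position $j_a$, and subtract multiples of $v_b$, $b<a$, so that $v_a$ vanishes at $j_b$ for all $b\ne a$. Then $p_{\{j_1,j_2,j_3\}}(P)\ne0$, so for $P\in Z$ we have $\sum j_a\le12$. The free entries of $v_a$ number $(j_a-1)-(a-1)=j_a-a$, in total $\sum j_a-6\le6$. There are two such images for each $(j_1,j_2,j_3)$, one per orientation. For $(3,4,5)$, for instance, the rows are $(*,*,1,0,0,0,0)$, $(*,*,0,1,0,0,0)$, $(*,*,0,0,1,0,0)$, with exactly $6$ parameters.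

**Step 3: collapse.** Being close to a small set does not make the area small by itself. The functions $x\mapsto\lambda^{-1}\sin(\lambda^2x)$ on $[0,1]$ tend to $0$ uniformly, while their total variation grows like $\frac2\pi\lambda$. We must bound the multiplicity, and algebra does it. Recall that a semialgebraic set is a finite union of sets given by finitely many polynomial equations and strict inequalities, and a semialgebraic map is one with semialgebraic graph. For example, $s\mapsto s/\sqrt{1+s^2}$ is semialgebraic, its graph being $\{r^2(1+s^2)=s^2,\ rs>0\}\cup\{(0,0)\}$. Such sets have finitely many connected components. Hardt's theorem (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm. 9.3.2) says that for a continuous semialgebraic map $T$ the target is a finite union of semialgebraic sets over each of which $T$ is trivial, that is, a product with a fixed fiber.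

**Lemma 6.** Let $\gamma:S^7\setminus\{n\}\to G$ be a smooth map such that $\gamma(x)$ is spanned by three vectors (in the right order) whose coordinates are polynomials in $\tau^{-1}$ and the coordinates of $x$. Suppose that every plane in the closure of $\gamma(S^7\setminus\{n\})$ is good. Then with $h_\lambda=L_\lambda\circ\gamma$,
$$E(\lambda):=\int_{S^7\setminus\{n\}}J(h_\lambda)\to0\qquad(\lambda\to\infty).$$

*Proof.* *Concentration near $Z$.* The closure is compact and consists of good planes, so there $\max_{\Sigma K\le12}|p_K|\ge\beta$ for some $\beta>0$. Let $\Sigma K'\ge13$, and let $K$ realize the maximum at $\gamma(x)$. Since $|p_K(h_\lambda)|\le1$,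
$$|p_{K'}(h_\lambda)|\le\frac{|p_{K'}(h_\lambda)|}{|p_K(h_\lambda)|}=\lambda^{\Sigma K-\Sigma K'}\frac{|p_{K'}(\gamma)|}{|p_K(\gamma)|}\le\lambda^{-1}/\beta .$$
So $h_\lambda$ takes values in the compact set $W_\lambda=\{P\in G:|p_{K'}(P)|\le\lambda^{-1}/\beta\ \ \forall\,\Sigma K'\ge13\}$, and these sets decrease to $Z$.

*Bounded multiplicity.* Let $\pi_S$ run over the projections of $\mathbb R^{35}$ to $7$ of its coordinates. The claim is that there is $N_0$ such that for all $S$, $\lambda\ge1$, $y\in\mathbb R^7$ the fiber $(\pi_Sh_\lambda)^{-1}(y)$ has at most $N_0$ connected components. The components of $h_\lambda(x)$ are the $3\times3$ minors of a matrix with entries polynomial in $\lambda^{-1},\tau^{-1}$ and the coordinates of $x$, divided by the positive square root of the sum of their squares. So $T_S:(\lambda,x)\mapsto(\lambda,\pi_Sh_\lambda(x))\in\mathbb R^8$ is a continuous semialgebraic map on $[1,\infty)\times(S^7\setminus\{n\})$. By Hardt's theorem its fibers have only finitely many homeomorphism types. Each fiber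 is semialgebraic, hence has finitely many components. The fiber over $(\lambda,y)$ is $\{\lambda\}\times(\pi_Sh_\lambda)^{-1}(y)$, and the claim follows.

*Conclusion.* By Cauchy–Binet $J(h_\lambda)^2=\sum_SJ(\pi_Sh_\lambda)^2$, so $J(h_\lambda)\le\sum_SJ(\pi_Sh_\lambda)$. The area formula gives
$$E(\lambda)\le\sum_S\int_{\mathbb R^7}\#\big((\pi_Sh_\lambda)^{-1}(y)\big)\,dy .$$
By Sard, almost every $y$ is a regular value of $\pi_Sh_\lambda$. Its fiber is discrete, hence has at most $N_0$ points. The integrand vanishes off $\pi_S(W_\lambda)$. Thus $E(\lambda)\le N_0\sum_S|\pi_S(W_\lambda)|$. By compactness the sets $\pi_S(W_\lambda)$ decrease to $\pi_S(Z)$, which has measure $0$ by Step 2. So $E(\lambda)\to0$. $\square$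

## A shear that repairs the sphere $q=0$

Can we apply Lemma 6 to $\gamma=P_0\circ\sigma$? No. At $q=0$ we have $M_0=0$ by (4), so $P_0=\{(0,ez)\}\subset\mathbb H$ is bad on a whole 3-sphere. The trouble is real: take the simplest stretching $(u,w)\mapsto(u,sw)$, $s\to0$. Put $q=s(t'+v')$ and $z=\sqrt{1-|q|^2}\,\omega$ with $\omega\in S^3$. The image planes are spanned by $(s^{-1}M_0e,Ne)$ and converge in $C^1$ on compact sets of $(t',v',\omega)$ to $\{(t'e+e\times v',e\omega)\}$. At $t'=0,v'=0$ the derivative of this limit map sends $\partial_{t'}$ to $e\omega\mapsto(e,0)$, the direction $v'$ to $e\omega\mapsto(e\times v',0)$, and $e'\omega$ to $e\omega\mapsto-\langle e,e'\rangle\omega$. The Gram matrix is diagonal with entries $3;2,2,2;1,1,1$, so $J^2=24$. By Fatou the vertical volume does not tend to $0$ as $s\to0$.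

So we first move the planes near $q=0$ by a small shear in the $V$-direction, which adds a small term to $M_0$.

**Step 1: the shear.** Let
$$f(u,w)=4(1+|u|^2+|w|^2)^{-2}\;i\times(wi\bar w)\in V,\qquad\Phi_\varepsilon(u,w)=(u+\varepsilon f,w).$$
Then $|f|\le4|w|^2(1+|y|^2)^{-2}\le1$, $f=O(|y|^{-2})$, $df=O(|y|^{-3})$. If $\varepsilon\sup|df|<1$, $\Phi_\varepsilon$ is the identity plus a contraction, hence a diffeomorphism. As $w=z/\tau$ and $1+|y|^2=2/\tau$, we have $f(\sigma(x))=i\times\tilde\alpha$ with $\tilde\alpha=zi\bar z$. Along $ex$, $d\tilde\alpha=e\tilde\alpha-\tilde\alpha e=2e\times\tilde\alpha$, so $f$ changes by $2\,i\times(e\times\tilde\alpha)=2(\langle\tilde\alpha,i\rangle e-\langle e,i\rangle\tilde\alpha)$. Therefore $\gamma(x):=d\Phi_\varepsilon P_0(\sigma(x))$ is spanned by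
$$(M_\varepsilon e,Ne),\qquad M_\varepsilon e=M_0e+2\varepsilon\big(\langle\tilde\alpha,i\rangle e-\langle e,i\rangle\tilde\alpha\big),\qquad e\in V.\tag{7}$$

**Step 2: the model at scale $|q|\sim\varepsilon$.** If $q=\varepsilon(t'+v')$ and $z\approx\omega$, then $\varepsilon^{-1}M_\varepsilon$ is approximately the map $M'$ of the next lemma (with $t,v$ there in place of $t',v'$).

**Lemma 7.** Let $\omega\in S^3\subset\mathbb H$, $\alpha=\omega i\omega^{-1}$, $\alpha_1=\langle\alpha,i\rangle$, $t\in\mathbb R$, $v\in V$, and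
$$M'e=te+e\times v+2(\alpha_1e-\langle e,i\rangle\alpha).$$
Then $P'=\{(M'e,e\omega):e\in V\}$, with either orientation, is good.

Two examples show what has to be handled. For $\omega=1$, $t=-2$, $v=0$ we get $M'e=-2\langle e,i\rangle i$: rank one does occur. And the tilt is needed: for $\omega=-j$ we have $\alpha=(-j)ij=-i$, and with $t=2$, $v=0$, $M'e=2\langle e,i\rangle i$. Then $P'$ is spanned by $(0,j\omega)=(0,1)$, $(0,k\omega)=(0,i)$, $(2i,i\omega)=(2i,-k)$. If $\theta$ were $0$, then $b_6=i$, $b_7=1$, $b_5=k$, the only nonzero Plücker coordinates would be $p_{\{1,6,7\}}$ and $p_{\{5,6,7\}}$, and $P'$ would be bad.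

*Proof of Lemma 7.* *Reduction to rank one.* If $\mathrm{rank}\,M'\ge2$, use (6). Otherwise $M'=xy^T$ with $x,y\in V$. For $\xi\in V$, $\langle M'\xi,\xi\rangle$ equals
$$\langle x,\xi\rangle\langle y,\xi\rangle=t'|\xi|^2-2\langle i,\xi\rangle\langle\alpha,\xi\rangle,\qquad t'=t+2\alpha_1 .$$
The left form has eigenvalues $0$ and $\frac12(x\cdot y\pm|x||y|)$, so its middle eigenvalue is $0$. The right form has eigenvalues $t'-(\alpha_1+1)\le t'\le t'-(\alpha_1-1)$, with middle eigenvalue $t'$. So $t'=0$. By unique factorization of the nonzero polynomial $-2\langle i,\xi\rangle\langle\alpha,\xi\rangle$, either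

(a) $M'=-2\alpha\,i^T$, or (b) $M'=-2i\,\alpha^T$.

In both cases the rank is exactly $1$.

*Plücker coordinates.* Let now $x$ span the image of $M'$, and let $P_1=\{e\omega:M'e=0\}=P'\cap\mathbb H$, a 2-plane. A basis of $P'$ consists of two vectors of $P_1$ and one vector whose $V$-component is a nonzero multiple of $x$. Hence, up to a common nonzero constant,
$$p_{\{h,b,c\}}(P')=x_h\,p_{bc}(P_1),\qquad h\in\{1,2,3\},\ b,c\in\{4,\dots,7\}.\tag{8}$$

*Observation (O).* If $p_{45},p_{46},p_{47},p_{56}$ all vanish on $P_1$, then $P_1\subset b_4^\perp$ and $1\in P_1$. If $P_1\not\subset b_4^\perp$, it has a basis $v_1,v_2$ with $b_4$-components $1,0$, and $0=p_{4c}=(v_2)_c$ for all $c$, so $v_2=0$, a contradiction. So $P_1\subset\mathrm{span}(b_5,b_6,b_7)$. As $p_{56}=0$, the projection of $P_1$ to $\mathrm{span}(b_5,b_6)$ has a kernel, and this kernel lies in $\mathbb Rb_7$. So $P_1\ni b_7=1$.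

*Case (b).* Here $x=i=b_1$ and $P_1=\{e\omega:e\perp\alpha\}$. Now $e\perp\alpha$ means $e=\omega f\omega^{-1}$ with $f\in V$, $f\perp i$. So $P_1=\{\omega f:f\in V,\ f\perp i\}$, which is closed under right multiplication by $i$, because $ji=-k$ and $ki=j$. If $P'$ were bad, all four coordinates in (O) would vanish by (8), because $1+b+c\le12$ for $(b,c)=(4,5),(4,6),(4,7),(5,6)$. So $1\in P_1$, hence $i\in P_1\subset b_4^\perp$, contradicting $\langle i,b_4\rangle=-\sin\theta\ne0$.

*Case (a), $\alpha_1\ne0$.* Here $x=\alpha$, $x_1=\alpha_1\ne0$, and $P_1=\{e\omega:e\perp i\}$ is closed under left multiplication by $i$. If $P'$ were bad, (8) with $h=1$ and (O) would give $1\in P_1$, then $i\in P_1\subset b_4^\perp$, the same contradiction.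

*Case (a), $\alpha_1=0$.* Here $x=\alpha$ is a unit vector orthogonal to $i$, so $x_2\ne0$ or $x_3\ne0$. As $3+4+5=12$, it suffices that $p_{45}(P_1)\ne0$, that is, $P_1\cap\mathrm{span}(d,1)=0$. Suppose a unit vector $\nu=\cos\varphi+\sin\varphi\,d$ equals $e\omega$ with $e\in V$ unit, $e\perp i$. Then $\omega=e^{-1}\nu$ and $eie^{-1}=-i$, so
$$\alpha_1=\langle e^{-1}\nu i\nu^{-1}e,i\rangle=\langle\nu i\nu^{-1},eie^{-1}\rangle=-\langle\nu i\nu^{-1},i\rangle .$$
Conjugation by $\nu$ rotates $V$ by $2\varphi$ about $d$, so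
$$\langle\nu i\nu^{-1},i\rangle=\langle d,i\rangle^2+(1-\langle d,i\rangle^2)\cos2\varphi\ge2\cos^2\theta-1>0,$$
because $\theta<\pi/4$. This contradicts $\alpha_1=0$. $\square$

**Step 3: all planes become good.**

**Lemma 8.** For all sufficiently small $\varepsilon>0$, every plane in the closure of $\gamma(S^7\setminus\{n\})$ in $G$ is good.

*Proof.* A limit plane is either some $\gamma(x)$ or a limit along $x\to n$, that is, $|y|\to\infty$. In the second case $df\to0$, so by (5) the limit is of the form $R_\eta V$, $|\eta|=1$. It meets $V$ in dimension at least $2$ and is good by (6).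

Now consider $\gamma(x)$, $x\ne n$. For $e$ in a 2-plane in $v^\perp\subset V$, $\tau M_0e=te+e\times v$ has norm exactly $|q||e|$. The $\varepsilon$-term of $\tau M_\varepsilon e$ has norm $2\tau\varepsilon|i\times(e\times\tilde\alpha)|\le4\varepsilon|e|$. So if $|q|>4\varepsilon$, then $\mathrm{rank}\,M_\varepsilon\ge2$ and $\gamma(x)$ is good by (6).

Suppose there were $\varepsilon_m\to0$ and points $x_m=(q_m,z_m)$ with bad planes; then $|q_m|\le4\varepsilon_m$. Write $q_m=\varepsilon_m(t'_m+v'_m)$ and pass to a subsequence with $t'_m\to t'$, $v'_m\to v'$, $z_m\to\omega\in S^3$; also $\tau\to1$. By (4) and (7), with $\alpha=\omega i\omega^{-1}$,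
$$\varepsilon_m^{-1}M_{\varepsilon_m}e\to t'e+e\times v'+2(\alpha_1e-\langle e,i\rangle\alpha),\qquad Ne\to e\omega ;$$
the term $\varepsilon_m^{-1}\tau^{-2}\langle e,v\rangle v$ is $O(\varepsilon_m)$. Multiplying the $V$-component by $\varepsilon_m^{-1}$ is a diagonal map and preserves badness, and badness is closed. So the limit plane is bad, contradicting Lemma 7. $\square$

Fix a cutoff $\chi\in C^\infty([0,\infty),[0,1])$, $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$. From now on fix $\varepsilon\in(0,\frac12)$ as in Lemma 8 that also satisfies $\varepsilon(\sup|df|+\sup|\chi'|)<1$. By (4) and (7), the spanning vectors of $\gamma(x)$ for $e=i,j,k$ are polynomials in $\tau^{-1}$ and the coordinates of $x$. So Lemma 6 applies: $E(\lambda)\to0$. By parametrization invariance, $E(\lambda)$ is the vertical volume of $(L_\lambda\Phi_\varepsilon)_*\mathcal F_0$ over $\mathbb R^7$.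

## Returning to the identity at infinity

The diffeomorphism $L_\lambda\Phi_\varepsilon$ is not compactly supported, and Lemma 5 needs compact support. We interpolate to the identity very far out. There $\mathcal F_0$ is nearly $R_\eta V$, which is so degenerate that the interpolation costs almost nothing.

**Proposition 9.** For every $\kappa>0$ there is a compactly supported diffeomorphism $\Psi$ of $\mathbb R^7$, isotopic to the identity through compactly supported diffeomorphisms, such that $\Psi_*\mathcal F_0$ has total vertical volume $<\kappa$.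

*Proof.* **Step 1: cutting off the linear map.** Choose $\lambda$ with $E(\lambda)<\kappa/2$; let $L=L_\lambda$ and $\Lambda_0=\log L$, which is diagonal in the basis $b_m$, so $\Lambda_0V\subset V$. Let $\beta_0:\mathbb R\to[0,1]$ be smooth, $\beta_0=1$ on $(-\infty,0]$, $\beta_0=0$ on $[1,\infty)$, $|\beta_0'|\le2$. Let $T\ge\max(1,4\|\Lambda_0\|)$ and $\vartheta(r)=\beta_0(T^{-1}\log r)$, $\vartheta(0)=1$. Then $\vartheta$ is smooth, $\vartheta=1$ on $[0,1]$, $\vartheta=0$ on $[r_2,\infty)$ with $r_2=e^T$, and $|r\vartheta'(r)|\,\|\Lambda_0\|\le2T^{-1}\|\Lambda_0\|\le\frac12$. Put $\Theta(y)=\exp(\vartheta(|y|)\Lambda_0)y$. With $\hat y=y/|y|$,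
$$d\Theta_y(h)=e^{\vartheta\Lambda_0}\big(h+|y|\vartheta'(|y|)\langle\hat y,h\rangle\Lambda_0\hat y\big).\tag{9}$$
The map in parentheses has determinant $1+|y|\vartheta'\langle\hat y,\Lambda_0\hat y\rangle\ge\frac12$, so $d\Theta_y$ is invertible. $\Theta$ is a proper local diffeomorphism of $\mathbb R^7$, hence a covering map of a simply connected space, hence a diffeomorphism. It equals $L$ for $|y|\le1$ and $\mathrm{id}$ for $|y|\ge r_2$.

**Step 2: the family $\Psi_\rho$.** For $\rho\ge1$ let $\Theta_\rho(y)=\rho\Theta(y/\rho)$, $\Phi_\rho(u,w)=(u+\varepsilon\chi(|y|/\rho)f,w)$, and $\Psi_\rho=\Theta_\rho\circ\Phi_\rho$. As $|f|\le1$, $\varepsilon|d(\chi(|\cdot|/\rho)f)|\le\varepsilon(\sup|df|+\sup|\chi'|)<1$, so $\Phi_\rho$ is a diffeomorphism. Replacing $\vartheta,\varepsilon$ by $s\vartheta,s\varepsilon$, $s\in[0,1]$, gives an isotopy to $\mathrm{id}$ through compactly supported diffeomorphisms.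

If $|y|\le\rho/2$, then $\Phi_\rho=\Phi_\varepsilon$ near $y$ and $|\Phi_\rho(y)|\le\rho/2+\varepsilon<\rho$, so $\Psi_\rho=L\Phi_\varepsilon$ near $y$. If $|y|\ge r_3\rho$, $r_3:=r_2+2$, then $\Psi_\rho(y)=y$.

**Step 3: three contributions.** The vertical volume of $\Psi_{\rho*}\mathcal F_0$ splits according to $|y|$.

*$|y|\le\rho/2$.* The planes are $d(L\Phi_\varepsilon)P_0$, so the contribution is at most $E(\lambda)<\kappa/2$.

*$\rho/2\le|y|\le r_3\rho$.* With $y=\rho\eta$ the contribution is $\int_{1/2\le|\eta|\le r_3}J(g_\rho)\,d\eta$, where $g_\rho(\eta)=d(\Psi_\rho)_{\rho\eta}P_0(\rho\eta)$. Here $d(\Psi_\rho)_{\rho\eta}$ is the derivative at $\eta$ of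
$$\eta\mapsto\rho^{-1}\Psi_\rho(\rho\eta)=\Theta\big(\eta+(\varepsilon\chi(|\eta|)\rho^{-1}f(\rho\eta),0)\big).$$
With $\eta=(u,w)$, $f(\rho\eta)=4\rho^{-2}(\rho^{-2}+|\eta|^2)^{-2}\,i\times(wi\bar w)$, so $\rho^{-1}f(\rho\,\cdot)=O(\rho^{-3})$ with all derivatives on compact subsets of $\mathbb R^7\setminus0$. With (5), $g_\rho\to g_\infty$ in $C^1$, where $g_\infty(\eta)=d\Theta_\eta(R_\eta V)$. Vectors $h\in V$ with $h\perp\eta$ lie in $R_\eta V$, and by (9) $d\Theta_\eta h=e^{\vartheta\Lambda_0}h\in V$. So $g_\infty$ takes values in $Y$, and $J(g_\infty)=0$ by Lemma 3. The contribution tends to $0$ as $\rho\to\infty$.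

*$|y|\ge r_3\rho$.* The contribution is $\int_{|y|\ge r_3\rho}J(P_0)$, which tends to $0$ by Lemma 4.

For $\rho$ large the total is less than $\kappa$. $\square$

## A regular foliation of volume below $\frac{16}3\pi^4$

*Proof of Theorem 1.* The two volumes were computed above. Given $\kappa>0$, take $\Psi$ from Proposition 9, so $\nu<\kappa$. By Lemma 5(d), $\lim_{\delta\to0}\mathrm{vol}(\mathcal F_\delta)=\mathrm{vol}(\mathcal P)+\nu<\mathrm{vol}(\mathcal P)+\kappa$. So for small $\delta$ the foliation $\mathcal F_\delta$ has volume less than $\mathrm{vol}(\mathcal P)+\kappa$. By Lemma 5(a) it is $\varphi_*\mathrm{Hopf}$ with $\varphi\in\mathrm{Diff}(S^7)$ isotopic to the identity, so it is a smooth regular oriented foliation. The bound on the infimum follows. Taking $\kappa<\big(\frac{16}3-\frac{2944}{693}\big)\pi^4$ gives a regular foliation with $\mathrm{vol}(\mathcal F_\delta)<\mathrm{vol}(\mathrm{Hopf})$. $\blacksquare$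

## Diffeomorphic images of $\mathcal P$

*Proof of Theorem 2.* Changing $\mathcal P$ by an isometry only changes $\psi$. So take $\mathcal P$ to be the foliation with constant planes $V$ in the chart $\xi$ of Lemma 5. Let $\psi\in\mathrm{Diff}(S^7)$.

**Step 1: $\psi$ distorts volume by a bounded factor.** $\psi$ induces the diffeomorphism $\psi^G(p,P)=(\psi(p),d\psi_pP)$ of the compact manifold $G_o(3,TS^7)$. Let $C_\psi$ be the maximum of $|\Lambda^7d\psi^G|$ on unit simple 7-vectors. For a foliation $\mathcal F$ on an open set $U\subset S^7$ we have $\gamma_{\psi_*\mathcal F}\circ\psi=\psi^G\circ\gamma_{\mathcal F}$. So the volume of $\psi_*\mathcal F$ over $\psi(U)$ is $\int_UJ(\psi^G\circ\gamma_{\mathcal F})\le C_\psi\,\mathrm{vol}(\mathcal F|_U)$, where $J$ is the 7-dimensional Jacobian as before. In particular $\mathrm{vol}(\psi_*\mathcal P)<\infty$.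

**Step 2: apply this to $\mathcal F_\delta$.** Take $\Psi$ from Proposition 9, with vertical volume $\nu$, and $0<r<1$. Over the part $|\eta|<r$, Lemma 5(b) shows that the $\limsup_{\delta\to0}$ of the volume of $\psi_*\mathcal F_\delta$ is at most $C_\psi(\nu+c\,r)$. Over $|\eta|\ge r$, i.e. $|\xi|\le1/r$, the Gauss maps $\gamma_{\mathcal F_\delta}$ converge in $C^1$ to $\gamma_{\mathcal P}$ by Lemma 5(c). So that part converges to the volume of $\psi_*\mathcal P$ over the image of $\{|\xi|\le1/r\}$, which is at most $\mathrm{vol}(\psi_*\mathcal P)$. By Lemma 5(a), $\psi_*\mathcal F_\delta=(\psi\varphi)_*\mathrm{Hopf}$, hence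
$$\inf_{\varphi\in\mathrm{Diff}(S^7)}\mathrm{vol}(\varphi_*\mathrm{Hopf})\le\mathrm{vol}(\psi_*\mathcal P)+C_\psi(\nu+c\,r),$$
where $c$ depends on $\Psi$ but not on $r$.

**Step 3: order of limits.** First let $r\to0$ with $\Psi$ fixed, then $\nu\to0$ by Proposition 9; $C_\psi$ depends on $\psi$ only. So the infimum on the left is at most $\mathrm{vol}(\psi_*\mathcal P)$. As $\psi$ was arbitrary, Theorem 2 follows. $\blacksquare$
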